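# Bisecting $2d$ mass distributions with two hyperplanes

## Exactly the powers of two

**Theorem 1.** There are $6$ mass distributions in $\mathbb R^3$ that are not simultaneously bisected by any set of at most two planes.

**Theorem 2.** Any $2d$ mass distributions in $\mathbb R^d$ can be simultaneously bisected by at most two hyperplanes if and only if $d$ is a power of $2$ (including $d=1$).

Here is what the words mean.

**Definition (mass distribution).** A mass distribution on $\mathbb R^d$ is a measure $\mu$ for which all open sets are measurable, $0<\mu(\mathbb R^d)<\infty$, and $\mu(S)=0$ for every lower-dimensional $S\subset\mathbb R^d$.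

For example, the uniform measure on a ball is one. Every measure we construct has a Lebesgue density, so it kills all Lebesgue null sets. Of a *given* mass distribution we only use that hyperplanes are null.

**Definition (bisection).** Let $\mathcal L$ be a finite set of oriented hyperplanes, and let $\lambda(p)$ be the number of $\ell\in\mathcal L$ with $p$ on the positive side $\ell^+$. Put $R^+=\{\lambda\text{ even}\}$ and $R^-=\{\lambda\text{ odd}\}$. Then $\mathcal L$ bisects $\mu$ if $\mu(R^+)=\mu(R^-)$.

Two cells of the arrangement that share a facet lie in opposite regions, so this is a checkerboard colouring. Reorienting a hyperplane swaps $R^+$ and $R^-$, so orientations do not matter. For instance, the two coordinate axes in $\mathbb R^2$ colour the plane by quadrants: first and third against second and fourth. They bisect a centred Gaussian with density depending on $|x|$ only, and they do not bisect the uniform measure on a small disc inside one quadrant.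

The theorems concern a conjecture of Langerman, stated in Patrick Schnider, "Ham-Sandwich cuts and center transversals in subspaces", arXiv:1903.12516 (2019): *any $dn$ mass distributions in $\mathbb R^d$ can be simultaneously bisected by $n$ hyperplanes*. As in the Necklace splitting theorem, "by $n$ hyperplanes" means by a set of at most $n$ hyperplanes; some may coincide and cancel, be omitted, or be placed at infinity. For $n=1$ this is the Ham-Sandwich theorem, and for $d=1$ it is the Necklace splitting theorem. Theorem 1 shows that the conjecture is false, and Theorem 2 decides the case $n=2$ completely. For $d=2^k$ and all $n$ the statement is true by Hubard–Karasev (*Bisecting measures with hyperplane arrangements*, Math. Proc. Cambridge Philos. Soc. 169 (2020)); we do not use this. With that quoted theorem, a dimension $d$ satisfies the statement for all $n$ iff $d$ is a power of $2$. The individual pairs with $n\ge3$ and $d$ not a power of $2$ are not decided here.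

## Bisection as the vanishing of a sign integral

For $x\in\mathbb R^d$ write $\hat x=(1,x)\in\mathbb R^{d+1}$, with coordinates indexed $0,\dots,d$. A unit vector $a\in S^d$ with $a\ne\pm e_0$ gives the hyperplane $\{x:a\cdot\hat x=0\}$, and this hyperplane determines $a$ up to sign. For $a=\pm e_0$ the sign of $a\cdot\hat x$ is constant: this is the hyperplane at infinity. Put
$$I_\mu(a,b)=\int \operatorname{sgn}(a\cdot\hat x)\operatorname{sgn}(b\cdot\hat x)\,d\mu(x),\qquad a,b\in S^d.\tag{1}$$

**Lemma 3.** A family of mass distributions is simultaneously bisected by some set of at most two hyperplanes iff there are $a,b\in S^d$ with $I_\mu(a,b)=0$ for all members $\mu$ of the family.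

*Proof.* If $\mathcal L$ is given by $a_1,\dots,a_k$, then off the hyperplanes $\prod_i(-\operatorname{sgn}(a_i\cdot\hat x))=(-1)^{\lambda(x)}$, and hyperplanes are null. So $\mathcal L$ bisects $\mu$ iff $\int\prod_i\operatorname{sgn}(a_i\cdot\hat x)\,d\mu=0$. Two bisecting hyperplanes give $a,b$; one gives $a$, and we take $b=e_0$. The empty set never bisects, as $\mu(\mathbb R^d)>0$, and two coinciding, cancelling hyperplanes amount to the empty set. Conversely let $I_\mu(a,b)=0$ for all members. Since $I_\mu(a,\pm a)=\pm\mu(\mathbb R^d)\neq0$, we have $a\ne\pm b$. If neither vector is $\pm e_0$, we get two distinct hyperplanes. Otherwise exactly one of them is $\pm e_0$, and the other gives one bisecting hyperplane. $\square$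

The simplest case with two cuts is $d=1$, where it can be done by hand, say for probability measures $\mu_1,\mu_2$ with positive densities. Let $m$ be the median of $\mu_1$. For $-\infty\le s\le m$ let $t(s)$ be the point with $\mu_1([s,t(s)])=\frac12$. As $s$ runs from $-\infty$ to $m$, the interval $[s,t(s)]$ moves continuously from $(-\infty,m]$ to $[m,\infty)$, and its $\mu_2$-mass moves from some $v$ to $1-v$. So it equals $\frac12$ somewhere, and the endpoints (or the single point $m$) bisect both measures.

This argument uses a one-parameter family and the intermediate value theorem. In dimension $d$ the pair $(a,b)$ has $2d$ parameters and there are $2d$ equations, so one counts zeros modulo $2$.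

## Counting zeros modulo 2, and the case $d=2^k$

Let $\mu_1,\dots,\mu_{2d}$ be given and $F=(I_{\mu_1},\dots,I_{\mu_{2d}}):S^d\times S^d\to\mathbb R^{2d}$. If $(a_n,b_n)\to(a,b)$, the integrand converges off the null set $\{a\cdot\hat x=0\}\cup\{b\cdot\hat x=0\}$, so $F$ is continuous by dominated convergence. It is odd in each variable and symmetric. We compare it with a map with the same symmetries whose zeros we can list.

Choose $x_1,\dots,x_{2d}\in\mathbb R^{d+1}$ such that any $d+1$ of them are independent (points $(1,t,\dots,t^d)$ with distinct $t$), and put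
$$F^0_j(a,b)=(a\cdot x_j)(b\cdot x_j).$$
This imitates a mass concentrated at $x_j$: a zero is a pair of hyperplanes that together pass through all $2d$ points. In the plane, two lines cover four points in general position in $3$ ways.

**Step 1: list the zeros of $F^0$.** Let $D$ be the group of order $8$ acting on $S^d\times S^d$, generated by $(a,b)\mapsto(-a,b)$, $(a,b)\mapsto(a,-b)$ and the swap. At a zero of $F^0$ each $x_j$ is orthogonal to $a$ or to $b$. Since any $d+1$ of the $x_j$ span, each of $a,b$ is orthogonal to at most $d$ of them. So $a$ is orthogonal to exactly $d$ of them, $j\in I$, and $b$ to exactly the other $d$, $j\in J$. Conversely a partition into two $d$-sets $I,J$ determines $a$ and $b$ up to sign. Hence the zeros form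
$$\tfrac12\tbinom{2d}{d}=\tbinom{2d-1}{d}$$
orbits of $D$. At a zero $a\neq\pm b$, since $2d\ge d+1$.

**Step 2: the zeros are nondegenerate.** The derivative at a zero, on the tangent space $a^\perp\oplus b^\perp$ of dimension $2d$, has components $(\dot a\cdot x_j)(b\cdot x_j)$ for $j\in I$ and $(a\cdot x_j)(\dot b\cdot x_j)$ for $j\in J$, where $b\cdot x_j\ne0$ resp. $a\cdot x_j\neq0$. The $x_j$, $j\in I$, span $a^\perp$, so if the first group vanishes then $\dot a=0$; likewise $\dot b=0$. So the derivative is bijective.

**Step 3: keep zeros of a homotopy away from the diagonal.** Let $\Delta=\{b=\pm a\}$ and $H_s=(1-s)F^0+sF$. At $(a,\pm a)$,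
$$H_s=\pm\big((1-s)(a\cdot x_j)^2+s\,\mu_j(\mathbb R^d)\big)_j\ne0\quad\text{for all } s\in[0,1]:$$
for $s>0$ every entry in the bracket is positive, and for $s=0$ not all $(a\cdot x_j)^2$ vanish. So the zeros of all $H_s$ form a compact subset of $[0,1]\times Y$, $Y=(S^d\times S^d)\setminus\Delta$.

**Step 4: if $F$ has no zero, then $\frac12\binom{2d}d$ is even.** The group $D$ acts freely on $Y$: a nontrivial sign change has no fixed point, and $(a,b)\mapsto(\pm b,\pm a)$ fixes only points of $\Delta$. So $N=Y/D$ is a $2d$-manifold. Maps with our symmetries are sections of the rank-$2d$ bundle $E=Y\times_D\mathbb R^{2d}$, where each of the two generating sign changes acts by $-1$ and the swap trivially; the norm on $\mathbb R^{2d}$ is invariant. Reparametrize $s$ so that $H_s=F^0$ for $s\le\frac13$ and $H_1=F$. Choose an open $U\subset N$ with compact closure containing all zeros of all $H_s$. Suppose $F$ has no zero. Then $|H|\ge m>0$ on $[0,1]\times\partial U$ and on $\{1\}\times\bar U$. By the relative versions of smooth approximation and of the transversality theorem there is a smooth section $\tilde H$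 over $[0,1]\times N$, transverse to zero, equal to $F^0$ for $s\le\frac14$ (where it is already transverse by Step 2), with $|\tilde H-H|<m$ on $[0,1]\times\bar U$. Its zeros in $[0,1]\times\bar U$ avoid $[0,1]\times\partial U$ and $s=1$. So they form a compact $1$-manifold whose boundary is the zero set of $F^0$ in $N$. A compact $1$-manifold has an even number of boundary points, so $\frac12\binom{2d}{d}$ is even.

**Step 5: parity.** By Kummer's theorem the exponent of $2$ in $\binom{2d}{d}$ is the number of carries when adding $d+d$ in base $2$, i.e. the number of ones in the binary expansion of $d$. So $\frac12\binom{2d}d$ is odd iff $d$ is a power of $2$. For $d=2^k$, Step 4 shows that $F$ has a zero, and Lemma 3 gives the bisecting hyperplanes. **The "if" part of Theorem 2 is proved.** $\square$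

The counts for $d=1,2,3,4,5,6$ are $1,3,10,35,126,462$. At $d=3$ the count is $10$, and Step 4 says nothing. An even count alone does not produce a counterexample, so for that we now have to construct measures.

## Measures from even functions on the sphere

We want measures for which (1) can be computed. Let $\sigma_d$ be the rotation-invariant probability measure on $S^d$ and $\gamma(u)=(u_1,\dots,u_d)/u_0$ on $\{u\in S^d:u_0>0\}$. For $\varphi:S^d\to\mathbb R$ even and continuous put $\mu_\varphi=\gamma_*(2\varphi\,\sigma_d|_{u_0>0})$. Up to a constant, its density at $x$ is $r^{-(d+1)}\varphi(\hat x/r)$ with $r=|\hat x|$: a piece of the hyperplane $\{u_0=1\}$ at distance $r$ from the origin, seen at an angle with cosine $1/r$, projects to spherical area $r^{-1}\cdot r^{-d}$ times its own. So if $\varphi>0$, then $\mu_\varphi$ is a mass distribution. Since $\widehat{\gamma(u)}=u/u_0$ and the integrand is even,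
$$I_{\mu_\varphi}(a,b)=G_\varphi(a,b):=\int_{S^d}\operatorname{sgn}(a\cdot u)\operatorname{sgn}(b\cdot u)\,\varphi(u)\,d\sigma_d(u).\tag{2}$$
We use the right side for every even continuous $\varphi$, positive or not. It is linear in $\varphi$, odd in each of $a,b$, and symmetric.

**Lemma 4.** (i) $G_1(a,b)=1-\frac2\pi\angle(a,b)$; so $G_1(a,b)=0$ iff $a\perp b$.
(ii) If $a\perp b$ are unit vectors, $M$ is a symmetric matrix and $\varphi(u)=u^TMu$, then $G_\varphi(a,b)=2c_d\,a^TMb$ with $c_d=\int|u_1u_2|\,d\sigma_d>0$.

*Proof.* (i) The case $a=\pm b$ is immediate. Otherwise the projection of $u$ to $\operatorname{span}(a,b)$ has uniformly distributed direction, and the two signs differ with probability $\angle(a,b)/\pi$. (ii) Rotate so that $a=e_1$, $b=e_2$. By the reflections $u_i\mapsto-u_i$, $\int\operatorname{sgn}(u_1)\operatorname{sgn}(u_2)u_iu_j\,d\sigma_d=0$ unless $\{i,j\}=\{1,2\}$, when it is $c_d$. The terms $M_{12}$ and $M_{21}$ give $2c_dM_{12}$. $\square$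

Example for (i): $d=1$, $\varphi=1$ gives the Cauchy measure $\frac{dx}{\pi(1+x^2)}$. Points $s<t$ correspond to $a\parallel(-s,1)$, $b\parallel(-t,1)$, and $a\perp b$ means $st=-1$. Indeed $\frac1\pi(\arctan t-\arctan s)=\frac12$ iff $t=-1/s$ with $s<0$.

Lemma 4 turns bisection into algebra: the measure with $\varphi=1$ forces $a\perp b$, and once $a\perp b$, a quadratic $\varphi$ gives a bilinear equation. So for a counterexample it is enough to find $2d$ symmetric bilinear forms on $\mathbb R^{d+1}$, one of them the inner product, with no common zero $(a,b)$, $a,b\ne0$.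

## Six measures in $\mathbb R^3$

**Proof of Theorem 1.** Write $\mathbb R^4=\mathbb C^2$, $a=(a_0,a_1)$, $b=(b_0,b_1)$ with complex entries. Take the six real symmetric bilinear forms
$$B_1=\operatorname{Re}(a_0\bar b_0+a_1\bar b_1),\quad B_2+iB_3=a_0b_1+a_1b_0,\quad B_4+iB_5=a_0b_0-4a_1b_1,\quad B_6=\operatorname{Re}(a_0\bar b_1+b_0\bar a_1).$$

**Step 1: the forms have no common zero with $a,b\ne0$.** Suppose all six vanish. If $a_1=0$, then $a_0\neq0$, and $a_0b_1=0$, $a_0b_0=0$ give $b=0$, a contradiction. So $a_1\ne0$, and by symmetry $b_1\neq0$. Put $p=a_0/a_1$, $q=b_0/b_1$. The second and third groups say $p+q=0$ and $pq=4$, so $p=\pm2i$, $q=-p$. Put $w=a_1\bar b_1\ne0$. Then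
$$B_1=\operatorname{Re}((1+p\bar q)w)=\operatorname{Re}((1-|p|^2)w)=-3\operatorname{Re}w,$$
$$B_6=\operatorname{Re}(pw+q\bar w)=\operatorname{Re}(p(w-\bar w))=\operatorname{Re}(2ip\operatorname{Im}w)=\mp4\operatorname{Im}w.$$
Both vanish, so $w=0$, a contradiction.

**Step 2: turn the forms into positive densities.** $B_1$ is the standard inner product. Let $q_j(u)=B_j(u,u)$. For $|u|=1$, $q_2+iq_3=2u_0u_1$ and $q_6=2\operatorname{Re}(u_0\bar u_1)$ have modulus at most $1$, and $|q_4+iq_5|=|u_0^2-4u_1^2|\le4$. So $\varphi_1=1$ and $\varphi_j=1+\frac15q_j$ ($2\le j\le6$) are even and positive.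

**Step 3: conclude.** If at most two planes bisected all six $\mu_{\varphi_j}$, Lemma 3 and (2) would give $a,b\in S^3$ with $G_{\varphi_j}(a,b)=0$ for all $j$. Then $G_1(a,b)=0$ gives $B_1(a,b)=0$, i.e. $a\perp b$, and then $0=G_{\varphi_j}(a,b)=\frac{2c_3}5B_j(a,b)$ for $j\ge2$. This contradicts Step 1. $\square$

With $u$ proportional to $(1+ix_1,\;x_2+ix_3)$, the six densities are, up to a constant, $r^{-4}$ and $r^{-4}\big(1+\frac{q}{5r^2}\big)$, where $r^2=1+|x|^2$ and $q$ is one of
$$2(x_2-x_1x_3),\quad 2(x_3+x_1x_2),\quad 1-x_1^2-4x_2^2+4x_3^2,\quad 2x_1-8x_2x_3,\quad 2(x_2+x_1x_3).$$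

From here on, $d\ge3$ is **not** a power of $2$.

## Self-reciprocal polynomials, and why quadratic densities from them fall one short

A natural source of symmetric bilinear maps without zeros, in every dimension, is multiplication of polynomials. We choose a real form adapted to the unit circle. For $p\in\mathbb C[z]_{\le m}$ let
$$p^*(z)=z^m\,\overline{p(1/\bar z)},\qquad V_m=\{p\in\mathbb C[z]_{\le m}:p^*=p\}.$$
If $p=\sum c_kz^k$, then $p\in V_m$ means $c_{m-k}=\bar c_k$, so $\dim_{\mathbb R}V_m=m+1$. For example, $V_2=\{c+sz+\bar cz^2:c\in\mathbb C,s\in\mathbb R\}$. Since $(pq)^*=p^*q^*$, we have $V_kV_l\subset V_{k+l}$. We need four facts.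

*Roots.* Regard $p\in V_m\setminus0$ as a binary form of degree $m$, with $m$ roots in $\mathbb{CP}^1$, possibly $\infty$ (in $V_2$ the form $z$ has roots $0,\infty$). The root multiset is invariant under $\tau(z)=1/\bar z$, whose fixed points are the unit circle. Conversely, let a $\tau$-invariant $m$-multiset be the root multiset of $p\in\mathbb C[z]_{\le m}$. Then $p^*$ has the same roots, so $p^*=cp$, and $p=p^{**}=|c|^2p$ gives $|c|=1$. Now $(\kappa p)^*=\bar\kappa cp$ equals $\kappa p$ iff $\kappa^2=c|\kappa|^2$, which determines $\kappa\neq0$ up to a real factor. So each $\tau$-invariant $m$-multiset is the root multiset of some $p\in V_m\setminus0$, unique up to a real factor.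

*Divisibility.* Coprime means without common root in $\mathbb{CP}^1$. If $a,v,u,g\in V_d$ with $a\neq0$, $uv=ag$ and $a,u$ coprime, then $v=\nu a$ with $\nu\in\mathbb R$: all roots of $a$ are roots of $v$, so $v=\nu a$ with $\nu\in\mathbb C$, and $v=v^*=\bar\nu a$.

*Values on the circle.* For $p\in V_{2d}$ the function $\hat p(t)=e^{-idt}p(e^{it})$ is real, since $p(e^{it})=p^*(e^{it})=e^{2idt}\overline{p(e^{it})}$. It is a trigonometric polynomial of degree at most $d$, and it determines $p$.

*Squares.* For $a\in V_d$, $\widehat{a^2}(t)=(e^{-idt/2}a(e^{it}))^2$ is the square of a real number, so $\widehat{a^2}=|a(e^{it})|^2\ge0$.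

Now try to copy the proof of Theorem 1. Multiplication $V_d\times V_d\to V_{2d}$ has no zeros with $a,b\ne0$, and $\dim V_d=d+1$, but $V_{2d}$ has dimension $2d+1$, one more than the $2d$ forms we are allowed. So take $2d$ independent functionals $\mathcal L_1,\dots,\mathcal L_{2d}$ on $V_{2d}$; their common kernel is a line $\mathbb RR$, and the forms $\mathcal L_j(ab)$ have a common zero iff $R$ factors as $ab$ up to a real factor. For odd $d$ there are $R$ that do not factor, for instance those without roots on the circle: a $\tau$-invariant set of odd size must contain a circle point.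

The point where this breaks is that one form must be an inner product: $\mathcal L_1(a^2)>0$ for all $a\ne0$. Suppose $\hat R\ge0$. By the Fejér–Riesz theorem $\hat R=|g(e^{it})|^2$ with $g\in\mathbb C[z]_{\le d}$. With $u=\frac12(g+g^*)$ and $v=\frac1{2i}(g-g^*)$, both in $V_d$, we get $gg^*=u^2+v^2$ and $\widehat{gg^*}=|g|^2$ on the circle, so $R=u^2+v^2$ and $\mathcal L_1(R)>0$, although $\mathcal L_1(R)=0$. The same argument applies to $-R$. So $\hat R$ changes sign, and $R$ has $2k\ge2$ circle roots (with multiplicity) and $d-k$ pairs $\{\zeta,\tau\zeta\}$. Then $R$ always factors: take $i=\min(d-k,\lfloor d/2\rfloor)$ pairs and $d-2i$ circle roots. If $i=\lfloor d/2\rfloor$, then $d-2i\le1\le2k$. If $i=d-k<\lfloor d/2\rfloor$, then $0\le d-2i=2k-d\le2k$. So $2d$ quadratic densities of this kind always have a common zero.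

The way forward is to take only $2d-1$ quadratic densities of this kind. Their common kernel is a $2$-plane $Z\subset V_{2d}$, and their common zeros, the pairs with $ab\in Z$, form a curve. The last density $\varphi$ need not be quadratic. It only has to satisfy $G_\varphi\ne0$ on the curve.

There is one obstruction to this. Let $R_\theta=\cos\theta\,P+\sin\theta\,S$ for a basis $P,S$ of $Z$, so that $R_{\theta+\pi}=-R_\theta$. Follow a pair $(a,b)$ with $ab$ a positive multiple of $R_\theta$ as $\theta$ grows, and suppose the partition of roots into those of $a$ and those of $b$ (unordered) first returns after $\theta$ has grown by $\ell\pi$. If $\ell$ is odd, the product $ab$ has become a negative multiple of its initial value. So the pair has returned, up to the swap, with exactly one sign flipped or with both factors unchanged up to one sign change; in any case by an element of $D$ under which $G_\varphi$ changes sign. Then $G_\varphi$ vanishes on the way. So we need all $\ell$ to be even, and this is where the arithmetic of $d$ enters.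

## A plane $Z$ whose splits have even monodromy

Let $Z\subset V_{2d}$ be a $2$-plane with basis $P,S$ and $R_\theta$ as above; then $\mathbb P(Z)=\mathbb R/\pi\mathbb Z$.

**Definition (split).** A split of $R\in Z\setminus0$ with $2d$ distinct roots is an unordered partition of its root set into two $\tau$-invariant $d$-sets.

Suppose exactly two of the $2d$ roots are on the circle; the others form $d-1$ pairs $\{\zeta,\tau\zeta\}$, one root of each in the open disc. If $d$ is odd, each block of a split contains one circle root and $\frac{d-1}2$ pairs. If $d$ is even, one block contains both circle roots and $\frac{d-2}2$ pairs, the other $\frac d2$ pairs. For $d=3$ there are $2$ splits. For $d=4$ there would be $3$, an odd number, so some monodromy orbit of splits would necessarily be odd. For $d=6$ there are $\binom53=10$.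

We ask for the following conditions.

* **(A1)** Every $R\in Z\setminus0$ has $2d$ distinct roots, exactly two of them on the unit circle.
* **(A2)** $P,S$ have no common root.
* **(A3)** Every component of the finite covering $\Gamma\to\mathbb P(Z)$, whose fibre over $[R]$ is the set of splits of $R$, has even degree.
* **(A4)** $Z$ is not *bad*, where bad means $Z=\operatorname{span}(ab,\;xb+\beta a^2)$ for some $a,b\in V_d\setminus0$, $x\in V_d$, $\beta\in\mathbb R$.

Condition (A4) is a genericity condition. The proof of Lemma 8 will show that it is exactly what excludes degenerate contact of the curve $a(\theta)$.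

**Lemma 5.** A $2$-plane $Z$ with (A1)–(A4) exists.

*Proof.* **Step 1: the candidates.** If $d$ is odd, take sizes $q_1=\dots=q_{d-1}=1$. If $d$ is even, let $q$ be the power of $2$ with $q<d<2q$, and take $q_1=q$ and $d-1-q\ge0$ further sizes equal to $1$. In both cases $\sum q_j=d-1$. Take distinct $\beta_j$ with $0<|\beta_j|<1$, a small $\eta>0$, and
$$B=z^2\prod_j\big[(z-\beta_j)^{q_j}-\eta\big](1-\bar\beta_jz)^{q_j},\qquad B^*=\prod_j\big[(1-\bar\beta_jz)^{q_j}-\eta z^{q_j}\big](z-\beta_j)^{q_j},$$
the star taken in degree $2d$, and $Z_\eta=\{cB+\bar cB^*:c\in\mathbb C\}\subset V_{2d}$. The design is that near $\beta_j$ there will be a cluster of $q_j$ roots which the monodromy rotates.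

**Step 2: $\dim Z_\eta=2$ and (A2).** The roots of $B$ are $0$ (double), $\beta_j+\eta^{1/q_j}\omega$ with $\omega^{q_j}=1$, and $\tau\beta_j$ with multiplicity $q_j$. Those of $B^*$ are the $\tau$-images: $\infty$ (double), $\tau(\beta_j+\eta^{1/q_j}\omega)$, and $\beta_j$ with multiplicity $q_j$. For small $\eta>0$ these sets are disjoint. So $cB+\bar cB^*=0$ forces $c=0$, and $\dim_{\mathbb R}Z_\eta=2$. A common root of a basis of $Z_\eta$ is a root of everything in its complex span, which contains $B$ and $B^*$ because $2B=(B+B^*)-i(iB-iB^*)$. So there is none.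

With $P=B+B^*$ and $S=i(B-B^*)$ we have $R_\theta=e^{i\theta}B+e^{-i\theta}B^*$.

**Step 3: rough location of the roots of $R_\theta$.** For $\eta=0$,
$$R_\theta=(e^{i\theta}z^2+e^{-i\theta})\prod_j\big((z-\beta_j)(1-\bar\beta_jz)\big)^{q_j},$$
with roots $\pm ie^{-i\theta}$, $\beta_j$, $\tau\beta_j$. Take small disjoint neighbourhoods: a disc around each $\beta_j$, its $\tau$-image, and $\pm ie^{-i\theta}N$ with $N=\{e^{s+it}:|s|,|t|\le\rho\}$. The map $\tau$ commutes with rotations and preserves $N$, so $\pm ie^{-i\theta}N$ is $\tau$-invariant. By Rouché's theorem and compactness in $\theta$, for small $\eta$ and all $\theta$ there is exactly one root in each of $\pm ie^{-i\theta}N$, and there are $q_j$ roots near $\beta_j$ and $q_j$ near $\tau\beta_j$, in total $2+2(d-1)=2d$. The $\tau$-image of the root in $\pm ie^{-i\theta}N$ is also a root there, so it is the same root and lies on the circle.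

**Step 4: the clusters, and (A1).** Fix $j$ and write $\beta=\beta_j$, $q=q_j$ (here $q$ is the size of this cluster). Let $A(z,\eta)$, $A^\sharp(z,\eta)$ be the products of the factors of $B$, $B^*$ with index $\ne j$ (without $z^2$). At $\eta=0$ they agree, and they are nonzero near $z=\beta$. The equation $R_\theta=0$ reads
$$(z-\beta)^{q}\Big\{e^{i\theta}z^2(1-\bar\beta z)^{q}A+e^{-i\theta}\big[(1-\bar\beta z)^{q}-\eta z^{q}\big]A^\sharp\Big\}=\eta\,e^{i\theta}z^2(1-\bar\beta z)^{q}A.$$
At $\eta=0$, $z=\beta$ the brace is $(e^{i\theta}\beta^2+e^{-i\theta})(1-|\beta|^2)^{q}A\ne0$ because $|\beta|<1$. So near $\beta$ the equation is $(z-\beta)^{q}=\eta\,\kappa(z,\theta,\eta)$ with $\kappa$ smooth, analytic in $z$, $\pi$-periodic in $\theta$, and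
$$\kappa(\beta,\theta,0)=\frac{\beta^2}{\beta^2+e^{-2i\theta}}\ne0.$$
Put $z=\beta+h\xi$ with $h=\eta^{1/q}$. The equation becomes $\xi^{q}=\kappa(\beta+h\xi,\theta,h^{q})$. At $h=0$ it has $q$ simple solutions, the $q$-th roots of $\kappa(\beta,\theta,0)$. By the implicit function theorem and compactness in $\theta$, for small $h$ it has $q$ distinct solutions close to these, depending continuously on $\theta$. They give $q$ distinct roots near $\beta$, hence all of those counted in Step 3. By $\tau$-symmetry the roots near $\tau\beta$ are distinct too. This is (A1).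

**Step 5: the monodromy.** Let $T$ be the permutation of the roots of $R_0$ obtained by following the roots from $\theta=0$ to $\theta=\pi$. It commutes with $\tau$. The circle roots are near $\pm ie^{-i\theta}$, so $T$ interchanges them. As $\theta$ goes from $0$ to $\pi$, $\beta^2+e^{-2i\theta}$ winds $-1$ times around $0$ since $|\beta|^2<1$, so $\kappa(\beta,\theta,0)$ winds once and its $q_j$-th roots turn by $2\pi/q_j$. Hence $T$ is a $q_j$-cycle on the roots near $\beta_j$.

**Step 6: (A3).** The degrees of the components of $\Gamma$ are the orbit lengths of $T$ on the splits of $R_0$. Suppose a split has an orbit of odd length $\ell$; then $T^\ell$ preserves it.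

If $d$ is odd, each block contains exactly one circle root, and $T^\ell$ swaps the circle roots, so it swaps the blocks. But each block contains $\frac{d-1}2\ge1$ roots in the open disc, and all clusters have size $1$, so $T^\ell$ fixes these roots. This is a contradiction.

If $d$ is even, only one block contains circle roots, so $T^\ell$ preserves the other block, hence also the set $X$ of the $d/2$ roots of that block in the open disc. On the cluster of size $q$, $T^\ell$ is a $q$-cycle, since $\ell$ is odd and $q$ is a power of $2$. So $X$ contains the whole cluster, impossible because $q>d/2$; or none of it, impossible because then $|X|\le d-1-q<d/2$. So (A3) holds.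

For $d=6$, say, $q=4$, and $T$ is a $4$-cycle plus a fixed point on the five disc roots; the $3$-subsets have orbits of length $4,4,2$. With all sizes equal to $1$, $T$ would fix every split; the cluster is needed.

**Step 7: (A4) by perturbation.** Conditions (A1)–(A3) are open in $Z$. Indeed, choose a basis $P_Z,S_Z$ depending continuously on $Z$. For $Z$ near $Z_\eta$ all roots stay simple, uniformly over the compact range of $\theta$, and depend continuously on $(Z,\theta)$. Each circle root stays on the circle, being the only root in a $\tau$-invariant neighbourhood, and the others stay off it. (A2) says that a resultant is nonzero, and the permutation $T$ is locally constant in $Z$.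

The bad planes have measure zero in the Grassmannian $\mathrm{Gr}_2(V_{2d})$, of dimension $2(2d-1)=4d-2$. To see this, fix a Euclidean norm on $V_d$ and let $Z=\operatorname{span}(ab,\,xb+\beta a^2)$ be bad. Rescaling $a,b$ and adjusting $x,\beta$, we may assume $|a|=|b|=1$. Subtracting a multiple of $ab$ from the second generator changes $x$ by a multiple of $a$, so we may assume $x\perp a$. Then $(x,\beta)\ne0$, and we normalize it to length $1$ in $V_d\oplus\mathbb R$. The data $(a,b,(x,\beta))$ now range over a manifold of dimension $d+d+d=3d$, because $(x,\beta)$ lies in the unit sphere of a $(d+1)$-dimensional space. On the open subset where the two generators are independent, the plane depends smoothly on the data. Since $d\ge3$, $3d<4d-2$, and a smooth image of a manifold of smaller dimension has measure zero. So arbitrarily close to $Z_\eta$ there is a plane $Z$ satisfying all four conditions. $\square$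

Fix such a $Z$ for the rest of the notes.

## The inner product, the $2d-1$ quadratic densities, and the curve $ab\in Z$

**Lemma 6.** There is a linear functional $\mathcal L$ on $V_{2d}$ with $\mathcal L|_Z=0$ and $\mathcal L(a^2)>0$ for all $a\in V_d\setminus0$.

*Proof.* For $R\in Z\setminus0$, (A1) gives two simple roots on the circle. At such a point $\hat R$ has derivative $e^{-idt}\,ie^{it}R'(e^{it})\ne0$, so $\hat R$ changes sign. Consider the convex cone of functionals $R\mapsto\int\hat R\,dm$ in $Z^*$, where $m$ runs over the finite nonnegative measures on the circle. If it were not all of $Z^*$, it would lie in a closed half-space: there would be $R\in Z\setminus0$ with $\int\hat R\,dm\ge0$ for all $m$, so $\hat R\ge0$, a contradiction. So we can choose $m\ge0$ with $\int\hat R\,dm=-\int_0^{2\pi}\hat R\,dt$ on $Z$. Let $\mathcal L(p)=\int_0^{2\pi}\hat p\,dt+\int\hat p\,dm$. It vanishes on $Z$, and $\mathcal L(a^2)\ge\int_0^{2\pi}|a(e^{it})|^2dt>0$. $\square$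

Equip $V=V_d$ with the inner product $\langle a,b\rangle=\mathcal L(ab)$, and identify $V$ isometrically with $\mathbb R^{d+1}$ and $S(V)$ with $S^d$. The annihilator of $Z$ in $V_{2d}^*$ has dimension $2d-1$. Extend $\mathcal L_1=\mathcal L$ to a basis $\mathcal L_1,\dots,\mathcal L_{2d-1}$ of it, write $\mathcal L_j(ab)=\langle a,M_jb\rangle$ with $M_j$ symmetric, and put $\varphi_1=1$, $\varphi_j(u)=\langle u,M_ju\rangle$ for $j\ge2$. By Lemma 4, $G_{\varphi_1}(a,b)=0$ iff $\mathcal L_1(ab)=0$, and in that case $G_{\varphi_j}(a,b)=2c_d\mathcal L_j(ab)$ for $j\ge2$. Hence, for $a,b\in S(V)$,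
$$G_{\varphi_j}(a,b)=0\ \ (1\le j\le2d-1)\iff ab\in Z.\tag{3}$$

Let $\tilde\Gamma=\{(a,b)\in S(V)^2:ab\in Z\}$. By (A1), for $(a,b)\in\tilde\Gamma$ the forms $a,b$ are coprime; in particular $a\ne\pm b$, so $D$ acts freely on $\tilde\Gamma$.

**Lemma 7.** $\tilde\Gamma$ is a compact smooth $1$-manifold, $(a,b)\mapsto[ab]$ is a covering $\tilde\Gamma\to\mathbb P(Z)=\mathbb R/\pi\mathbb Z$ and a local diffeomorphism, and $\tilde\Gamma/D=\Gamma$ over $\mathbb P(Z)$. There is a continuous $\sigma:\tilde\Gamma\to\{\pm1\}$ with $\sigma(-a,b)=\sigma(a,-b)=-\sigma(a,b)$ and $\sigma(b,a)=\sigma(a,b)$.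

*Proof.* *The manifold.* The map $(a,b)\mapsto[ab]$ from $S(V)^2$ to $\mathbb P(V_{2d})$ is between manifolds of dimension $2d$. Let $(\dot a,\dot b)$, with $\dot a\perp a$ and $\dot b\perp b$, be in the kernel of its derivative at a point of $\tilde\Gamma$: $\dot ab+a\dot b=\lambda ab$ with $\lambda\in\mathbb R$. Then $b\dot a=a(\lambda b-\dot b)$, and by divisibility $\dot a=\nu a$ with $\nu$ real, so $\dot a=0$; likewise $\dot b=0$. So the map is a local diffeomorphism at every point of $\tilde\Gamma$, and $\tilde\Gamma$, the preimage of the circle $\mathbb P(Z)$, is a smooth $1$-manifold mapping to $\mathbb P(Z)$ by a local diffeomorphism. It is closed in $S(V)^2$, hence compact, so the map to $\mathbb P(Z)$ is a covering.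

*The quotient.* A pair $(a,b)\in\tilde\Gamma$ gives the split of $ab$ into the roots of $a$ and the roots of $b$. Conversely the two blocks of a split of $R$ determine $a,b\in V_d$ up to real factors, and so as unit vectors up to sign and order; $ab$ has the roots of $R$, so it is a real multiple of $R$. Roots depend continuously on the form, so the bijection $\tilde\Gamma/D\to\Gamma$ is an isomorphism of coverings.

*The sign.* Each component of $\Gamma$ is a circle covering $\mathbb R/\pi\mathbb Z$ with even degree, so its image in $\pi_1(\mathbb R/\pi\mathbb Z)=\mathbb Z$ consists of even numbers, and $\Gamma\to\mathbb R/\pi\mathbb Z$ lifts to a continuous $\Theta:\Gamma\to\mathbb R/2\pi\mathbb Z$. The element $R_\Theta$ is well defined for $\Theta\in\mathbb R/2\pi\mathbb Z$. For $y=(a,b)\in\tilde\Gamma$ let $\sigma(y)$ be the sign of the nonzero real number $ab/R_{\Theta(y)}$, with $\Theta(y)$ the value at the split of $y$. This is continuous, and the symmetries are clear because $\Theta$ is $D$-invariant. $\square$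

So locally $\tilde\Gamma$ is parametrized by $\theta$. A prime denotes $d/d\theta$ along $\tilde\Gamma$. From $|a|=1$ we get $\langle a,a'\rangle=0$.

**Lemma 8.** Let $y=(a,b)\in\tilde\Gamma$.
(i) $a,a',a''$ are linearly independent.
(ii) $b\notin\operatorname{span}(a,a')$.
(iii) If $(a,b_*)\in\tilde\Gamma$ or $(b_*,a)\in\tilde\Gamma$, then $b_*=\pm b$.

*Proof.* (iii) $ab$ and $ab_*$ lie in $Z\setminus0$ and share the roots of $a$. If they were independent, they would form a basis of $Z$ with a common root, which would be common to $P,S$, against (A2). So $b_*=\lambda b$ with $\lambda$ real, and $\lambda=\pm1$.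

For (i) and (ii), multiplying $a$ by a nonvanishing smooth function and changing the parameter do not change $\operatorname{span}(a,a')$ and $\operatorname{span}(a,a',a'')$. Let $\theta_0$ be the parameter of $y$, $R=R_{\theta_0}$, $S=R_{\theta_0+\pi/2}$ (so $Z=\operatorname{span}(R,S)$; this replaces the earlier $S$). Then $R_\theta=\cos(\theta-\theta_0)(R+tS)$ with $t=\tan(\theta-\theta_0)$. So after rescaling $a$ and using $t$ as parameter, $ab=R+tS$. Denote $t$-derivatives at $t=0$ by $a_1,a_2,b_1,b_2\in V_d$:
$$ab=R,\qquad a_1b+ab_1=S,\qquad a_2b+2a_1b_1+ab_2=0.\tag{4}$$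
A common root of $a$ and $a_1$ (in particular any root of $a$, if $a_1=0$) would be a common root of $R$ and $S$. So $a,a_1$ are coprime, and in particular independent.

(ii) Suppose $b=\alpha a+\beta a_1$. Since $a,b$ are coprime, $\beta\ne0$, and $a_1=(b-\alpha a)/\beta$. By (4),
$$S=\tfrac1\beta b(b-\alpha a)+ab_1=\big(b_1-\tfrac\alpha\beta b\big)a+\tfrac1\beta b^2 .$$
So $Z=\operatorname{span}(ba,S)$ is bad, with the roles of $a$ and $b$ in the definition exchanged. This contradicts (A4).

(i) Suppose $a_2=\lambda a+\mu a_1$. The last equation of (4) becomes $a_1(\mu b+2b_1)=-a(\lambda b+b_2)$. By divisibility $\mu b+2b_1=\nu a$ with $\nu\in\mathbb R$. Then (4) gives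
$$S=a_1b+\tfrac12a(\nu a-\mu b)=\big(a_1-\tfrac\mu2a\big)b+\tfrac\nu2a^2,$$
so $Z=\operatorname{span}(ab,S)$ is bad, a contradiction. $\square$

## The last measure: dipoles at points of second-order contact

For $y=(a,b)\in\tilde\Gamma$ write $s_y(x)=\operatorname{sgn}\langle a,x\rangle\operatorname{sgn}\langle b,x\rangle$, so that $G_\varphi(y)=\int s_y\varphi\,d\sigma_d$. It remains to prove the following.

**Proposition 9.** There is an even continuous $\varphi$ on $S(V)$ with $\sigma(y)G_\varphi(y)>0$ for all $y\in\tilde\Gamma$.

To push $G$ in the direction $\sigma$ near a given $y$, place a dipole across the hyperplane $a^\perp$: a positive unit at $x+wa$ and a negative one at $x-wa$ (times a sign), with $x\perp a$ and $w$ small. The sign $s_{y_*}$ distinguishes the two ends only if $a_*^\perp$ or $b_*^\perp$ passes between them.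

Spreading such dipoles over all $y$ creates wanted effects, from $y_*$ near $y$, and unwanted ones. Suppose first that $x\perp a$ is chosen without further care, $\langle a',x\rangle\ne0$. Then $\langle a(\theta_*),x\rangle\approx(\theta_*-\theta)\langle a',x\rangle$ is below $w$ only for $|\theta-\theta_*|\lesssim w$, so the wanted contribution is of order $w$. The bound for the unwanted contributions, the measure of slabs of width about $w$, is also of order $w$, so the comparison decides nothing.

The remedy is to choose $x$ orthogonal to $a$ *and* $a'$, with $\langle a'',x\rangle=1$. Then $\langle a(\theta_*),x\rangle\approx\frac12(\theta_*-\theta)^2$, and the wanted effect persists for $|\theta-\theta_*|\lesssim\sqrt w$. It is of order $\sqrt w$, and it remains to show that the unwanted part stays $O(w\log(1/w))$.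

*Proof of Proposition 9.*

**Step 1: choose patches of contact points.** For $y=(a,b)\in\tilde\Gamma$ let
$$E_y=\{x\in V:\langle a,x\rangle=\langle a',x\rangle=0\},\qquad E_y^1=\{x\in E_y:\langle a'',x\rangle=1\}.$$
By Lemma 8(i), $E_y$ has dimension $d-1$ and $E_y^1$ is a nonempty affine subspace of dimension $d-2\ge1$, with direction space $\operatorname{span}(a,a',a'')^\perp$. It does not contain $0$, so it spans $E_y$. By Lemma 8(ii), $b\notin E_y^\perp$, so some $x\in E^1_y$ has $\langle b,x\rangle\ne0$. Such an $x$ extends smoothly to nearby $y$: add the combination of $a,a',a''$ that restores the three equations, which exists because their Gram matrix is invertible. Gram–Schmidt gives a local smooth orthonormal basis of $\operatorname{span}(a,a',a'')^\perp$. By compactness there are finitely many open arcs $J_i$ covering $\tilde\Gamma$, with closed arcs $\bar J_i$, a continuous partition of unity $\chi_i$ with $\operatorname{supp}\chi_i\subset J_i$, smooth maps on $\bar J_i$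
$$x_i(y)\in E_y^1,\qquad e_1(y),\dots,e_{d-2}(y)\ \text{ an orthonormal basis of }\operatorname{span}(a,a',a'')^\perp,$$
and constants $\delta,c>0$ such that for $s\in Q:=[-\delta,\delta]^{d-2}$ the point $x=x_i(y)+\sum_ks_ke_k(y)\in E_y^1$ satisfies $|\langle b,x\rangle|\ge c$. Let $\epsilon_i(y)=\operatorname{sgn}\langle b,x_i(y)\rangle$. Since $Q$ is connected, $\operatorname{sgn}\langle b,x\rangle=\epsilon_i(y)$ on the whole patch.

**Step 2: the signed measure.** For small $w_0>0$ define
$$\int f\,d\Phi=\frac1{w_0}\int_{w_0}^{2w_0}dw\sum_i\int_{J_i}\chi_i(y)\,d\theta\int_Qds\;\sigma(y)\epsilon_i(y)\big[f(x_+)-f(x_-)\big],\qquad x_\pm=x\pm wa,\tag{5}$$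
for $f$ bounded Borel, even and homogeneous of degree $0$ on $V\setminus0$. Here $x_\pm\ne0$ because $0\ne x\perp a$. Applying this to the even part of functions on $S(V)$, we get a finite signed even measure $\Phi$ on $S(V)$. The average over $s$ will make unwanted effects rare, and the average over $w$ will keep $\Phi$ from charging hyperplanes. Put $G(y_*)=\int s_{y_*}\,d\Phi$.

We show that for $w_0$ small there is $c_0>0$ with $\sigma(y_*)G(y_*)\ge c_0$ for all $y_*=(a_*,b_*)\in\tilde\Gamma$. Write
$$\mathcal D=\sigma(y_*)\sigma(y)\epsilon_i(y)\big[s_{y_*}(x_+)-s_{y_*}(x_-)\big],\qquad I(w)=\sum_i\int_{J_i}\chi_i\,d\theta\int_Q\mathcal D\,ds,$$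
so that $\sigma(y_*)G(y_*)=\frac1{w_0}\int_{w_0}^{2w_0}I(w)\,dw$. The function $\sigma(y_*)s_{y_*}$, hence $\mathcal D$, does not change when $y_*$ is replaced by an element of $Dy_*$: a sign change of $a_*$ or $b_*$ flips both factors, and the swap flips neither. Measure distance on $\tilde\Gamma$ by $\theta$-length within components ($\infty$ between different components); each component has length at least $\pi$. Fix a small $\varepsilon\in(0,1)$, independent of $y_*$ and $w$, as required in Step 3. Constants $C,C_1,\dots$ depend on the choices made so far and on $\varepsilon$, but not on $y_*$, $w$, $w_0$.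

**Step 3: the near part is at least $4(2\delta)^{d-2}\sqrt w$.** Let $y$ be within $\varepsilon$ of $Dy_*$. By the invariance just noted we may assume that $y=y(\theta)$ and $y_*=y(\theta_*)$ lie on the same arc with $|\theta-\theta_*|<\varepsilon$. The points $x$ are bounded, so
$$|\langle b_*,x_\pm\rangle-\langle b,x\rangle|\le|b_*-b||x|+w<c$$
for $\varepsilon,w$ small, and hence $\operatorname{sgn}\langle b_*,x_\pm\rangle=\epsilon_i(y)$. Also $\sigma(y_*)=\sigma(y)$, as $\sigma$ is constant on components, and $\langle a_*,a\rangle>0$ for $\varepsilon$ small. So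
$$\mathcal D=\operatorname{sgn}\big(\langle a_*,x\rangle+w\langle a_*,a\rangle\big)-\operatorname{sgn}\big(\langle a_*,x\rangle-w\langle a_*,a\rangle\big)\ge0,$$
and $\mathcal D=2$ if $|\langle a_*,x\rangle|<w\langle a_*,a\rangle$. Put $h=\theta_*-\theta$. Since $x\in E^1_{y(\theta)}$, Taylor expansion gives
$$\langle a_*,x\rangle=\langle a,x\rangle+h\langle a',x\rangle+\tfrac12h^2\langle a'',x\rangle+O(|h|^3)=\tfrac12h^2+O(|h|^3),$$
and $\langle a_*,a\rangle=1+O(h^2)$. For $|h|<\sqrt w$ this yields $|\langle a_*,x\rangle|\le w(\frac12+C_1\sqrt w)<w(1-C_1w)\le w\langle a_*,a\rangle$ if $w$ is small. So $\mathcal D=2$ on the $\theta$-interval of length $2\sqrt w$ around $y_*$ (with $\sqrt w<\varepsilon$), for all $s\in Q$ and all $i$. Since $\sum\chi_i=1$ and $\mathcal D\ge0$ on the whole near part, the near part contributes at least $2\cdot2\sqrt w\cdot(2\delta)^{d-2}$.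

**Step 4: the far part, for one $y$.** Let $\operatorname{dist}(y,Dy_*)\ge\varepsilon$. Always $|\mathcal D|\le2$. If $\mathcal D\ne0$, then for $h=a_*$ or $h=b_*$ the signs of $\langle h,x_+\rangle$ and $\langle h,x_-\rangle$ differ, so $|\langle h,x\rangle|\le w|\langle h,a\rangle|\le w$. Moreover
$$h\ne\pm a.\tag{6}$$
Indeed, if $a=\pm a_*$, then $(a,b_*)\in\tilde\Gamma$, so $b_*=\pm b$ by Lemma 8(iii), and $y\in Dy_*$. If $a=\pm b_*$, then $(a_*,a)\in\tilde\Gamma$, so $a_*=\pm b$ and again $y\in Dy_*$. Both contradict $\operatorname{dist}(y,Dy_*)\ge\varepsilon$.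

Put $p_0(y)=\langle h,x_i(y)\rangle$, $p_k(y)=\langle h,e_k(y)\rangle$ for $1\le k\le d-2$, and $p=(p_0,\dots,p_{d-2})$. Then $\langle h,x\rangle=p_0+\sum s_kp_k$, and
$$\operatorname{Leb}\{s\in Q:|\langle h,x\rangle|\le w\}\le C\min(1,w/|p|),\tag{7}$$
with the minimum read as $1$ if $p=0$. To see this, let $\tilde p=(p_1,\dots,p_{d-2})$ and $p\neq0$. If $|p_0|\le2\delta d|\tilde p|$, then $|p|\le C|\tilde p|$ and the set is the part of $Q$ in a slab of width $2w/|\tilde p|\le Cw/|p|$. Otherwise, for $s\in Q$, $|\sum s_kp_k|\le\delta\sqrt{d-2}\,|\tilde p|\le\delta d|\tilde p|<|p_0|/2$, so $|\langle h,x\rangle|\ge|p_0|/2$. The set is then empty unless $w\ge|p_0|/2\ge c'|p|$, in which case the right side of (7) is bounded below and (7) is trivial for $C$ large.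

**Step 5: $p$ is rarely small.** The aim is
$$\operatorname{Leb}\{\theta\text{ far in }\bar J_i:|p|\le r\}\le C_3r\quad\text{for all }r>0,\text{ uniformly in }y_*,h.\tag{8}$$
First suppose $p(y)=0$ at a far point $y$. The vectors $x_i,e_1,\dots,e_{d-2}$ span $E_y$, so $h\perp E_y$, i.e. $h=\alpha a+\beta a'$. Here $\beta\ne0$, because of (6) and since $h,a$ are unit vectors. Differentiating $\langle a,x_i\rangle=0$ and $\langle a',x_i\rangle=0$ gives
$$\langle a,x_i'\rangle=-\langle a',x_i\rangle=0,\qquad\langle a',x_i'\rangle=-\langle a'',x_i\rangle=-1.$$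
Hence $p_0'(y)=\langle h,x_i'\rangle=-\beta\ne0$. So $|p|+|p_0'|>0$ at all far points. The set of triples $(y,y_*,h)$ with $y\in\bar J_i$, $y_*\in\tilde\Gamma$, $\operatorname{dist}(y,Dy_*)\ge\varepsilon$, $h\in\{a_*,b_*\}$ is compact, so $|p|+|p_0'|\ge c_2>0$ on it. Also $|p_0''|\le C$ there.

The far part of $\bar J_i$ is an arc minus at most $8$ open arcs of a circle, so it consists of boundedly many intervals. Cut them into boundedly many pieces of length at most $c_2/(4C)$. Let $r<c_2/2$. If a piece contains a point with $|p|\le r$, then $|p_0'|\ge c_2/2$ at that point, so $|p_0'|\ge c_2/4$ on the whole piece, and $\{|p_0|\le r\}$ has length at most $8r/c_2$ in it. Summing over the pieces gives (8) for $r<c_2/2$, and for $r\ge c_2/2$ it holds trivially with $C_3$ large enough.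

**Step 6: the far part is at most $C_5w\log(1/w)$.** Let $L$ be the length of $\bar J_i$. By the layer-cake formula and (8), for $w\le\frac12$,
$$\int_{\rm far}\min(1,w/|p|)\,d\theta=\int_0^1\operatorname{Leb}\{|p|\le w/u\}\,du\le\int_0^wL\,du+\int_w^1C_3\frac wu\,du\le C_4\,w\log(1/w).$$
With (7), summing over $i$ and over $h\in\{a_*,b_*\}$, the far part contributes at most $C_5w\log(1/w)$ in absolute value.

Altogether $I(w)\ge4(2\delta)^{d-2}\sqrt w-C_5w\log(1/w)$. For $w_0$ small this is bounded below by some $c_0>0$ for all $w\in[w_0,2w_0]$, independently of $y_*$. Fix such a $w_0$. Then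
$$\sigma(y_*)G(y_*)\ge c_0\quad\text{for all }y_*\in\tilde\Gamma.\tag{9}$$

**Step 7: $|\Phi|(h^\perp)=0$ for every $h\ne0$.** This is needed to replace $\Phi$ by a continuous density. The measure $|\Phi|$ is dominated by the positive measure obtained from (5) by dropping the signs and taking $f(x_+)+f(x_-)$. By Fubini it suffices that, for all but finitely many $y\in J_i$, $\langle h,x\pm wa\rangle\ne0$ for almost all $(s,w)$. If $\langle h,e_k\rangle\ne0$ for some $k$, the bad set of $s$ is null for each $w$. Otherwise $h=\alpha a+\beta a'+\gamma a''$, and $\langle h,x\pm wa\rangle=\gamma\pm w\langle h,a\rangle$ vanishes for at most one $w$, unless $\gamma=0=\langle h,a\rangle$. In that case $\alpha=\langle h,a\rangle=0$, as $\langle a,a'\rangle=0$, so $h=\beta a'$. Since $a',a''$ are independent, the direction of $a'$ moves with nonzero speed, so the points $y$ with $h\parallel a'(y)$ are isolated. They form a closed subset of the compact $\bar J_i$, so they are finite in number.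

**Step 8: smoothing.** Let $K_\epsilon\ge0$ be continuous functions on $[-1,1]$ with $\int K_\epsilon(\langle u,v\rangle)\,d\sigma_d(u)=1$ and $K_\epsilon(\langle u,v\rangle)=0$ for $|u-v|>\epsilon$. Put $\varphi_\epsilon(u)=\int K_\epsilon(\langle u,v\rangle)\,d\Phi(v)$. It is continuous, and even because $\Phi$ is even. For $y=(a,b)$,
$$G_{\varphi_\epsilon}(y)-G(y)=\int\Big[\int\big(s_y(u)-s_y(v)\big)K_\epsilon(\langle u,v\rangle)\,d\sigma_d(u)\Big]d\Phi(v).$$
If $s_y(u)\ne s_y(v)$ and $|u-v|\le\epsilon$, then $\langle h,u\rangle$ and $\langle h,v\rangle$ have different signs for $h=a$ or $h=b$, so $|\langle h,v\rangle|\le\epsilon$. Hence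
$$|G_{\varphi_\epsilon}(y)-G(y)|\le2\sum_{h\in\{a,b\}}|\Phi|\{v\in S(V):|\langle h,v\rangle|\le\epsilon\}.$$
The right side tends to $0$ uniformly in $y$ as $\epsilon\to0$. Otherwise there would be $\eta_0>0$, $\epsilon_j\to0$ and unit vectors $h_j\to h$ with $|\Phi|\{|\langle h_j,v\rangle|\le\epsilon_j\}\ge\eta_0$. These sets lie in $\{|\langle h,v\rangle|\le\epsilon_j+|h-h_j|\}$, so $|\Phi|\{|\langle h,v\rangle|\le\epsilon'\}\ge\eta_0$ for all $\epsilon'>0$, and $|\Phi|(h^\perp)\ge\eta_0$, against Step 7. So for small $\epsilon$ we have $|G_{\varphi_\epsilon}-G|<c_0$ on $\tilde\Gamma$, and by (9) $\varphi=\varphi_\epsilon$ satisfies $\sigma G_\varphi>0$ on $\tilde\Gamma$. $\square$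

## Assembling the $2d$ measures when $d$ is not a power of two

**End of the proof of Theorem 2.** Let $d\ge3$ be not a power of $2$, with $Z$, $\varphi_1,\dots,\varphi_{2d-1}$ as above and $\varphi$ from Proposition 9. Take $C$ so large that $\varphi_j+C>0$ for $2\le j\le2d-1$ and $\varphi+C>0$. Consider the $2d$ mass distributions
$$\mu_{\varphi_1}\ (\varphi_1=1),\qquad\mu_{\varphi_j+C}\ (2\le j\le2d-1),\qquad\mu_{\varphi+C}$$
on $\mathbb R^d$. Suppose a set of at most two hyperplanes bisects all of them. By Lemma 3 and (2) there are $a,b\in S^d=S(V)$ at which $G_1$, all $G_{\varphi_j+C}=G_{\varphi_j}+CG_1$ and $G_{\varphi+C}=G_\varphi+CG_1$ vanish. Since $G_1(a,b)=0$, we get $G_{\varphi_j}(a,b)=0$ for all $j\le2d-1$ and $G_\varphi(a,b)=0$. By (3) the first group says $(a,b)\in\tilde\Gamma$, and there $G_\varphi\ne0$ by Proposition 9. This contradiction proves the "only if" part of Theorem 2. $\blacksquare$
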